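\title{Ideals generated by quadrics with large projective dimension}

\begin{abstract}
Let $I$ be an ideal of height $h$ generated by $n$ quadratic forms in a polynomial ring $R$ over a field. We show that $h(n-h+1)$ is not an upper bound for the projective dimension of $R/I$. Over every field there are $10$ quadrics of height $9$ with projective dimension $19$; the bound fails whenever $h\ge 9$ and $1\le n-h<(h-4)/4$; and the projective dimension of $n$ quadrics can grow like $n^3$, so that no bound quadratic in $n$ holds. In each example we exhibit a nonzero element of $R/I$ that is annihilated by all the variables.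
\end{abstract}

\section{Introduction}

Throughout, $K$ is an arbitrary field, polynomial rings carry the standard grading, and a \emph{quadric} is a homogeneous polynomial of degree $2$. Let $R=K[X_1,\dots,X_N]$ and let $I\subseteq R$ be an ideal of height $h$ generated by $n$ quadrics. The projective dimension $\operatorname{pd}_R(R/I)$ is the length of the minimal graded free resolution of $R/I$: it counts how many times one must pass to relations among relations before the process stops. It lies between $h$ and $N$, while $h\le n$ by Krull's height theorem. How large can it be in terms of $n$ and $h$ alone, when $N$ is arbitrary?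

The two extreme cases are easy. If $n=h$, the generators form a regular sequence, the Koszul complex resolves $R/I$, and $\operatorname{pd}_R(R/I)=h$. If $h=1$, the generators have a common factor, so either $I$ is principal or $I=lL$ with $l$ a linear form and $L$ generated by at most $n$ linear forms; then $I\cong L$ as modules, and $\operatorname{pd}_R(R/I)\le n$. In both cases the bound is $h(n-h+1)$. The following facts are quoted in \cite{AH}: there are examples, due to McCullough, in which the projective dimension equals $h(n-h+1)$; for $h=2$ it cannot be larger, that is, $\operatorname{pd}_R(R/I)\le 2(n-1)$; and for $n=4$, $h=3$ the largest possible value is $6=h(n-h+1)$. (Example~\ref{ex:squares} below writes down an ideal that attains this value.) This leads to the question that we answer.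

\medskip
\noindent\textbf{Question} (\cite{AH}). \emph{Let $h\ge3$ and $n\ge5$. Is it true that $\operatorname{pd}_R(R/I)\le h(n-h+1)$ for every field $K$, every $N$, and every ideal $I\subseteq R=K[X_1,\dots,X_N]$ of height $h$ generated by $n$ quadrics?}
\medskip

The answer is no, over every field.

\begin{theorem}\label{thm:ten}
Let $R$ be the polynomial ring over $K$ in the $19$ variables $x_1,x_2,z_1,z_2,y_1,y_2,t_1,t_2,t_3$ and $v_{ij}$ $(1\le i\le5,\ j=1,2)$. Let $I$ be generated by the $n=10$ quadrics
\begin{gather*}
z_1^2-x_1^2,\quad z_2^2-x_2^2,\quad z_1z_2,\quad x_1z_1+x_2z_2,\quad x_1y_1+x_2y_2,\quad t_1^2,\quad t_2^2,\quad t_3^2,\\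
y_1v_{1j}+y_2v_{2j}+t_1v_{3j}+t_2v_{4j}+t_3v_{5j}\qquad(j=1,2).
\end{gather*}
Then $I$ has height $h=9$, and $\operatorname{pd}_R(R/I)=19>18=h(n-h+1)$.
\end{theorem}

This ideal is the member $a=2$, $p=3$, $r=2$ of a family.

\begin{theorem}\label{thm:family}
Let $a\ge2$, $p\ge0$, $r\ge1$. Let $R$ be the polynomial ring over $K$ in the variables $x_i,z_i,y_i$ $(1\le i\le a)$, $t_k$ $(1\le k\le p)$ and $v_{ij}$ $(1\le i\le a+p,\ 1\le j\le r)$. Let $I$ be generated by
\begin{itemize}
\item[(i)] the $2a$ quadrics $z_1^2-x_1^2$, $z_2^2-x_2^2$, $z_1z_2$, $q_0=\sum_{i=1}^ax_iz_i$, and $z_i^2$, $z_1z_i-x_i^2$ for $3\le i\le a$;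
\item[(ii)] the quadric $f=\sum_{i=1}^ax_iy_i$;
\item[(iii)] the quadrics $t_k^2$ $(1\le k\le p)$ and $\ell_j=\sum_{i=1}^ay_iv_{ij}+\sum_{k=1}^pt_kv_{a+k,j}$ $(1\le j\le r)$.
\end{itemize}
Then $I$ is generated by $n=2a+p+1+r$ quadrics, $\operatorname{ht}I=2a+p+\min(a,r)$, and $\operatorname{pd}_R(R/I)=3a+p+(a+p)r$ is the number of variables.
\end{theorem}

\begin{corollary}\label{cor:family}
Over every field, the ideals of Theorem~\ref{thm:family} have the following properties.
\begin{itemize}
\item[(1)] If $r=a-1+k$ with $k\ge1$, then $h=3a+p$, $n=h+k$, and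
\[
\operatorname{pd}_R(R/I)-h(n-h+1)=(h-2a)(a-1)-2ak .
\]
Hence the bound $h(n-h+1)$ fails for the pair $(h,n)=(h,h+k)$ whenever some integer $a$ with $2\le a\le h/3$ satisfies $2ak<(h-2a)(a-1)$. In particular it fails whenever $h\ge9$ and $1\le n-h<(h-4)/4$, and so for every $h\ge9$ with $n=h+1$.
\item[(2)] If $p=r=a$, then $h=4a$, $n=h+1$ and $\operatorname{pd}_R(R/I)=h^2/8+h$, while $h(n-h+1)=2h$.
\end{itemize}
\end{corollary}

Thus a single quadric beyond a complete intersection can raise the projective dimension from linear to quadratic in $h$. A second construction shows that the order of growth in $n$ is also larger than the proposed bound allows.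

\begin{theorem}\label{thm:cubic}
Let $a\ge3$ and $b\ge2$ with $a\le\binom b2$, and let $1\le r\le(a-1)(a-2)$. In the polynomial ring $R$ over $K$ in $N=a+b+a(a-1)(r+1)$ variables there is an ideal $I$ generated by $n=3a+b-2+r$ quadrics, of height $h=n-a+1$, with $\operatorname{pd}_R(R/I)=N$.

Consequently, if $\beta_K(n)\in\mathbb N\cup\{\infty\}$ is the supremum of $\operatorname{pd}_R(R/I)$ over all ideals $I$ generated by $n$ quadrics in polynomial rings $R$ over $K$, then
\[
\liminf_{n\to\infty}\frac{\beta_K(n)}{n^3}\ge\frac4{243}.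
\]
No bound quadratic in $n$ holds, and, since $h(n-h+1)\le(n+1)^2/4$, no bound $C\,h(n-h+1)$ with $C$ constant holds.
\end{theorem}

We do not decide which individual pairs $(h,n)$ with $3\le h\le8$ satisfy the bound $h(n-h+1)$.

Section~\ref{sec:dual} explains where the number $h(n-h+1)$ comes from and isolates the structure, a \emph{dual system}, that is needed to exceed it. Section~\ref{sec:ten} finds such a system by hand and proves Theorem~\ref{thm:ten}. Section~\ref{sec:gor} replaces the hand computation by Gorenstein duality, which is then used to prove Theorem~\ref{thm:family} in Section~\ref{sec:family} and Theorem~\ref{thm:cubic} in Section~\ref{sec:cubic}.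

\section{Socle elements and dual systems}\label{sec:dual}

Let $R=K[X_1,\dots,X_N]$, $\mathfrak m=(X_1,\dots,X_N)$, and let $I\subseteq\mathfrak m$ be a homogeneous ideal. The \emph{depth} of $R/I$ is the maximal length of a sequence in $\mathfrak m$ that is regular on $R/I$, and the Auslander--Buchsbaum formula says that $\operatorname{pd}_R(R/I)+\operatorname{depth}R/I=N$. The \emph{socle} of $R/I$ is the set of its elements that are annihilated by every variable. If the socle contains a nonzero element, every element of $\mathfrak m$ is a zero divisor on $R/I$, so the depth is $0$. This gives the only tool by which we compute projective dimensions.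

\begin{lemma}\label{lem:socle}
If the socle of $R/I$ is nonzero, then $\operatorname{pd}_R(R/I)=N$.
\end{lemma}

The task is therefore to keep a socle element alive while using few quadrics and many variables.

\begin{example}\label{ex:squares}
Let $1\le h\le n$ and $r=n-h$. In $R=K[t_i,v_{ij}:1\le i\le h,\ 1\le j\le r]$ let $I$ be generated by the $n$ quadrics $t_1^2,\dots,t_h^2$ and $\ell_j=\sum_it_iv_{ij}$. The radical of $I$ is $(t_1,\dots,t_h)$, so $\operatorname{ht}I=h$. Put $\tau=t_1\cdots t_h$. Then $t_i\tau\in I$. Modulo the squares, $(\tau/t_i)\,t_k$ is $\tau$ for $k=i$ and $0$ otherwise, so $v_{ij}\tau\equiv(\tau/t_i)\,\ell_j\equiv0$ modulo $I$. Setting all $v_{ij}$ equal to $0$ maps $I$ onto $(t_1^2,\dots,t_h^2)$, which does not contain $\tau$; so $\tau\notin I$. By Lemma~\ref{lem:socle}, $\operatorname{pd}_R(R/I)=h+hr=h(n-h+1)$.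
\end{example}

The example used only that the elements $\tau/t_i$ are dual to the variables $t_i$ with respect to the socle element $\tau$. We give this a name. As usual, $\delta_{ik}$ is $1$ if $i=k$ and $0$ otherwise.

\begin{definition}\label{def:dual}
Let $S$ be a polynomial ring, $J\subseteq S$ a homogeneous ideal, $B=S/J$, and let $y_1,\dots,y_m$ be distinct variables of $S$. A \emph{dual system on $y_1,\dots,y_m$} in $B$ consists of a nonzero socle element $s\in B$ and elements $U_1,\dots,U_m\in B$ such that $U_iy_k=\delta_{ik}\,s$ for all $i,k$.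
\end{definition}

\begin{lemma}\label{lem:extend}
Let $s,U_1,\dots,U_m$ be a dual system on $y_1,\dots,y_m$ in $B=S/J$.
\begin{itemize}
\item[(a)] If $t$ is a new variable, then $B[t]/(t^2)$ has a dual system on $y_1,\dots,y_m,t$.
\item[(b)] Let $R=S[v_{ij}:1\le i\le m,\ 1\le j\le r]$ and $I=JR+(\ell_1,\dots,\ell_r)$ with $\ell_j=\sum_{i=1}^my_iv_{ij}$. Then $\operatorname{pd}_R(R/I)=\dim S+mr$, the number of variables of $R$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $B[t]/(t^2)=B\oplus Bt$, the element $st$ is nonzero, and it is annihilated by $t$ and by the variables of $S$. The dual elements are $U_1t,\dots,U_mt$ and $s$: indeed $(U_it)y_k=\delta_{ik}\,st$, $(U_it)t=0$, $sy_k=0$ and $s\cdot t=st$.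

(b) In $R/I$ the element $s$ is annihilated by the variables of $S$, and $sv_{ij}=\sum_k(U_iy_k)v_{kj}=U_i\ell_j=0$. Setting all $v_{ij}$ equal to $0$ defines a homomorphism $R/I\to B$ that sends $s$ to $s\ne0$. So $s$ is a nonzero socle element of $R/I$, and Lemma~\ref{lem:socle} applies.
\end{proof}

Each quadric $\ell_j$ in part (b) costs one generator and raises the projective dimension by $m$. Compare this with the proposed bound. If $\ell_j$ leaves the height unchanged, then $h(n-h+1)$ rises by $h$. If $\ell_j$ raises the height by one, then $n-h$ is unchanged and $h(n-h+1)$ rises only by $n-h+1$. When all the $y_i$ are nilpotent in $B$, as in Example~\ref{ex:squares}, nothing is gained: the $\ell_j$ lie in the radical of $JR$, so the height stays the same, and $m\le h$ because $(y_1,\dots,y_m)\subseteq\sqrt J$. We therefore look for a dual system on variables that are \emph{not} nilpotent, in a ring with $n-h$ small.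

To compute heights we use the following standard facts about a homogeneous proper ideal $J$ of a polynomial ring $S$. One has $\operatorname{ht}J=\dim S-\dim S/J$; so the height depends only on $\sqrt J$, and adjoining $c$ new variables both to the ring and to the ideal adds $c$ to the height. The height is at most the number of generators. Finally, $\dim S/(J+(l))\ge\dim S/J-1$ for a linear form $l$.

\begin{lemma}\label{lem:height}
Let $J$ be a homogeneous proper ideal of a polynomial ring $S$. Suppose that setting some of the variables equal to $0$ turns $\mu$ elements of $J$ into products $Y_1Y_1',\dots,Y_\mu Y_\mu'$, where $Y_1,Y_1',\dots,Y_\mu,Y_\mu'$ are $2\mu$ distinct variables. Then $\operatorname{ht}J\ge\mu$.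
\end{lemma}

\begin{proof}
Let $L$ be generated by the $c$ variables that are set equal to $0$. A prime containing $J+L$ contains these $c$ variables and one of $Y_i,Y_i'$ for each $i$, so it has height at least $c+\mu$. Thus $\dim S/(J+L)\le\dim S-c-\mu$. On the other hand $\dim S/(J+L)\ge\dim S/J-c$. Hence $\dim S/J\le\dim S-\mu$.
\end{proof}

The next proposition reduces Theorems~\ref{thm:ten} and~\ref{thm:family} to finding one dual system.

\begin{proposition}\label{prop:package}
Let $S_0=K[X_1,\dots,X_c,y_1,\dots,y_a]$ and let $J_0\subseteq S_0$ be generated by $n_0$ quadrics. Suppose that $\sqrt{J_0}=(X_1,\dots,X_c)$ and that $S_0/J_0$ has a dual system on $y_1,\dots,y_a$. For $p\ge0$ and $r\ge1$ let $R$ be obtained from $S_0$ by adjoining variables $t_k$ and $v_{ij}$, and let $I$ be generated by $J_0$ and the quadrics $t_k^2$ and $\ell_j$, all as in Theorem~\ref{thm:family}. Then $I$ is generated by $n_0+p+r$ quadrics,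
\[
\operatorname{ht}I=c+p+\min(a,r),\qquad\operatorname{pd}_R(R/I)=c+a+p+(a+p)r .
\]
\end{proposition}

\begin{proof}
Applying Lemma~\ref{lem:extend}(a) $p$ times gives a dual system on $y_1,\dots,y_a,t_1,\dots,t_p$, and Lemma~\ref{lem:extend}(b) with $m=a+p$ gives the projective dimension.

The radical of $I$ contains all $X_i$ and $t_k$. Modulo these variables $J_0$ and the $t_k^2$ vanish, and $\ell_j$ becomes $\ell_j'=\sum_{i\le a}y_iv_{ij}$. So $I$ has the same radical as $(X,t)+(\ell_1',\dots,\ell_r')$, and $\operatorname{ht}I=c+p+\operatorname{ht}(\ell_1',\dots,\ell_r')$. Put $\mu=\min(a,r)$. The ideal $(\ell'_1,\dots,\ell'_r)$ has $r$ generators and lies in $(y_1,\dots,y_a)$, so its height is at most $\mu$. Setting $v_{ij}=0$ for $i\ne j$ turns $\ell_1',\dots,\ell_\mu'$ into $y_1v_{11},\dots,y_\mu v_{\mu\mu}$, so the height is at least $\mu$ by Lemma~\ref{lem:height}.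
\end{proof}

In the situation of the proposition each of the first $a$ quadrics $\ell_j$ raises the height. The variables $t_k$ enlarge the dual system without changing $n-h$, so that these $a$ quadrics bring in more variables.

\section{Ten quadrics of height nine}\label{sec:ten}

We want a ring as in Proposition~\ref{prop:package} with $a=2$ and with $n_0-c$ as small as possible. If $n_0=c$, the ring is a complete intersection of dimension $a>0$; its projective dimension is $c<c+a$, so its socle is zero. The first case to try is $n_0=c+1$: a ring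
\[
B_0=E[y_1,y_2]/(f),\qquad f=x_1y_1+x_2y_2,
\]
where $E$ is a quotient of a polynomial ring in $c$ variables by $c$ quadrics, all variables are nilpotent in $E$, and $x_1,x_2$ are two of them.

A dual system on $y_1,y_2$ has $s=U_1y_1$, so the simplest candidate is $s=u_1y_1=u_2y_2$ with $u_1,u_2\in E$ and $u_1y_2=u_2y_1=0$. The relations of degree one in $y$ are the products $Pf=(Px_1)y_1+(Px_2)y_2$ with $P\in E$. The choices $P=x_1^2,\ x_2^2,\ x_1x_2$ give
\begin{equation}\label{eq:three}
x_1^3y_1+x_1^2x_2y_2=0,\qquad x_1x_2^2y_1+x_2^3y_2=0,\qquad x_1^2x_2y_1+x_1x_2^2y_2=0 .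
\end{equation}
If $x_1^3=x_2^3=0$ in $E$, these are exactly the required relations for
\[
u_1=x_1^2x_2,\qquad u_2=-x_1x_2^2 .
\]
The difficulty is to keep $s\ne0$. One way to ensure this is to have $z_1,z_2\in E$ with $x_1z_1+x_2z_2=0$ and $u_1z_1\ne0$: then $y_i\mapsto z_i$ defines a homomorphism $B_0\to E$ that sends $s$ to $u_1z_1$. So we take $c=4$, with variables $x_1,x_2,z_1,z_2$, and we need four quadrics, one of them $x_1z_1+x_2z_2$, that force the cubic relations $x_i^3=0$. Let
\[
E=K[x_1,x_2,z_1,z_2]/(z_1^2-x_1^2,\ z_2^2-x_2^2,\ z_1z_2,\ x_1z_1+x_2z_2).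
\]

\begin{lemma}\label{lem:hand}
All four variables are nilpotent in $E$, and $s=u_1y_1$, $u_1$, $u_2$ is a dual system on $y_1,y_2$ in $B_0=E[y_1,y_2]/(f)$.
\end{lemma}

\begin{proof}
In $E$ we have $x_1^3=x_1z_1^2=z_1(x_1z_1+x_2z_2)-x_2z_1z_2=0$, and $x_2^3=0$ by the symmetry that exchanges the indices $1$ and $2$. Then $z_i^4=x_i^4=0$. Also $x_1^2x_2^2=z_1^2z_2^2=0$.

By \eqref{eq:three}, $u_1y_2=0$, $u_2y_1=0$ and $u_1y_1=u_2y_2=s$. Having two expressions for $s$ is what puts it in the socle:
\begin{gather*}
x_1s=x_1^3x_2y_1=0,\qquad z_1s=-z_1x_1x_2^2y_2=-z_1z_2^2x_1y_2=0,\qquad y_1s=(u_2y_1)y_2=0,\\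
x_2s=x_1^2x_2^2y_1=0,\qquad z_2s=z_2x_1^2x_2y_1=z_2z_1^2x_2y_1=0,\qquad y_2s=(u_1y_2)y_1=0 .
\end{gather*}

It remains to show that $u_1z_1=x_1^2x_2z_1$ is nonzero in $E$. Define a linear functional $\Lambda$ on $K[x_1,x_2,z_1,z_2]$ by
\[
\Lambda(x_1^2x_2z_1)=\Lambda(x_2z_1^3)=1,\qquad\Lambda(x_1x_2^2z_2)=\Lambda(x_1z_2^3)=-1,
\]
and $\Lambda=0$ on all other monomials. We check that $\Lambda(q\mu)=0$ for each of the four quadrics $q$ and each monomial $\mu$. None of the four listed monomials is divisible by $z_1z_2$. The only one divisible by $z_1^2$ is $x_2z_1^3$ and the only one divisible by $x_1^2$ is $x_1^2x_2z_1$; so for $q=z_1^2-x_1^2$ only $\mu=x_2z_1$ matters, and $\Lambda(q\mu)=1-1$. The only ones divisible by $z_2^2$ and by $x_2^2$ are $x_1z_2^3$ and $x_1x_2^2z_2$; so for $q=z_2^2-x_2^2$ only $\mu=x_1z_2$ matters, and $\Lambda(q\mu)=-1+1$. The only ones divisible by $x_1z_1$ and by $x_2z_2$ are $x_1^2x_2z_1$ and $x_1x_2^2z_2$; so for $q=x_1z_1+x_2z_2$ only $\mu=x_1x_2$ matters, and $\Lambda(q\mu)=1-1$. Thus $\Lambda$ induces a functional on $E$ with value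 $1$ on $u_1z_1$, and $s\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ten}]
The five quadrics that define $B_0$ lie in the prime $(x_1,x_2,z_1,z_2)$, and by Lemma~\ref{lem:hand} this prime is the radical of the ideal they generate. Apply Proposition~\ref{prop:package} with $c=4$, $a=2$, $n_0=5$ and $r=2$. It gives $n=7+p$, $h=6+p$ and projective dimension $10+3p$, while $h(n-h+1)=12+2p$. The difference is $p-2$, and $p=3$ is the ideal of the theorem: $n=10$, $h=9$, projective dimension $19$.
\end{proof}

Unwinding Lemma~\ref{lem:extend}, the socle element in Theorem~\ref{thm:ten} is the monomial $x_1^2x_2y_1t_1t_2t_3$.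

\section{Duality in complete intersections of quadrics}\label{sec:gor}

For larger $a$ we cannot expect to guess the elements $u_i$ and the multipliers $P$. Duality produces them without computation.

Let $D=K[X_1,\dots,X_c]$ with $c\ge2$, let $Q\subseteq D_2$ be spanned by $c$ quadrics, and suppose that every variable is nilpotent in $E=D/(Q)$. We recall the standard facts. The ideal $(Q)$ has height $c$, so the $c$ quadrics form a regular sequence, and the Koszul complex gives the Hilbert series $(1-T^2)^c/(1-T)^c=(1+T)^c$. Thus $E_c=Ke$ is one-dimensional and $E_i=0$ for $i>c$. A complete intersection is Gorenstein, which for a ring of dimension zero means that the socle is one-dimensional; hence the socle of $E$ is $E_c$. It follows that the multiplication pairings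
\[
E_i\times E_{c-i}\to E_c=Ke
\]
are perfect, since a nonzero form of degree less than $c$ is not in the socle and so can be multiplied by variables, one at a time, to a nonzero form of degree $c$. The variables form a basis of $E_1$, so there is a unique basis $\{u_X\}$ of $E_{c-1}$, indexed by the variables, with
\begin{equation}\label{eq:dualbasis}
u_XX'=\delta_{XX'}\,e\qquad\text{for all variables }X,X'.
\end{equation}
This is a dual system on all the variables of $E$, but these variables are nilpotent. For the ring $E$ of Section~\ref{sec:ten} and $e=x_1^2x_2z_1$, the computations in Lemma~\ref{lem:hand}, together with $x_1x_2(x_1z_1+x_2z_2)=0$, show that $u_1=u_{z_1}$ and $u_2=u_{z_2}$.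

Now single out variables $x_1,\dots,x_a$ among the $X_i$, and let $(x)_2\subseteq D_2$ be the degree two part of the ideal they generate. It has a basis of monomials, namely those of the form $x_iX$ with $X$ a variable. The following lemma supplies the relations that $f=\sum x_iy_i$ imposes on the products $u_Xy_i$.

\begin{lemma}\label{lem:pi}
Let $\pi$ be a linear functional on $(x)_2$ that vanishes on $Q\cap(x)_2$. Then in $E[y_1,\dots,y_a]/(f)$, where $f=\sum_{i=1}^ax_iy_i$, one has
\[
\sum_{i=1}^a\sum_X\pi(x_iX)\,u_Xy_i=0,
\]
the inner sum running over all variables $X$ of $D$.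
\end{lemma}

\begin{proof}
Since $E_2=D_2/Q$, the image of $(x)_2$ in $E_2$ is $(x)_2/(Q\cap(x)_2)$. So $\pi$ induces a functional on this subspace of $E_2$, which extends to $E_2$. As $E_{c-2}\times E_2\to Ke$ is perfect, there is $P\in E_{c-2}$ with $P\mu=\pi(\mu)e$ for all $\mu\in(x)_2$. The element $Px_i\in E_{c-1}$ satisfies $(Px_i)X=\pi(x_iX)e$ for every variable $X$, so $Px_i=\sum_X\pi(x_iX)u_X$ by \eqref{eq:dualbasis}. The displayed sum is therefore $Pf$.
\end{proof}

The smaller $Q\cap(x)_2$ is, the more relations there are. An element of $Q$ lies in $(x)_2$ exactly when it vanishes on setting $x_1=\dots=x_a=0$, so this intersection is easy to compute.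

\section{One quadric beyond a complete intersection}\label{sec:family}

Let the variables of $D$ be $x_1,\dots,x_a,z_1,\dots,z_a$, so that $c=2a$, and write $u_i=u_{z_i}$. Following Section~\ref{sec:ten}, we want $u_ky_i=0$ for $i\ne k$ and $u_1y_1=\dots=u_ay_a\ne0$. If $Q\cap(x)_2=0$, Lemma~\ref{lem:pi} applies to the functional dual to any monomial $x_iz_k$, including $k=i$, and all products $u_ky_i$ vanish. Placing $q_0=\sum x_iz_i$ in $Q$ removes one relation, and it is the right one: the functionals that vanish on $q_0$ identify the products $u_iy_i$ with one another instead of killing them. So we need $2a$ quadrics that include $q_0$, make all variables nilpotent, and impose no further obstruction. The squares $x_i^2,z_i^2$ will not do, as they already number $2a$ and leave no room for $q_0$. The list (i) in Theorem~\ref{thm:family} is one solution.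

\begin{proof}[Proof of Theorem~\ref{thm:family}]
Let $Q$ be the span of the quadrics in (i), let $E=K[x,z]/(Q)$ and $B_0=E[y_1,\dots,y_a]/(f)$.

\emph{The variables are nilpotent in $E$.} Let $\mathfrak p$ be a prime containing $Q$. For $i\ge3$ it contains $z_i$, hence $x_i^2=z_1z_i-(z_1z_i-x_i^2)$, hence $x_i$. Then it contains $x_1z_1+x_2z_2=q_0-\sum_{i\ge3}x_iz_i$, so it contains the four quadrics of Section~\ref{sec:ten}, and by Lemma~\ref{lem:hand} it contains $x_1,x_2,z_1,z_2$. Thus Section~\ref{sec:gor} applies to $E$. As $f\in(x)$, the $2a+1$ quadrics in (i) and (ii) generate an ideal with radical $(x,z)$.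

\emph{$Q\cap(x)_2=Kq_0$.} Setting all $x_i=0$ turns the generators of $Q$ other than $q_0$ into the monomials $z_i^2$ $(1\le i\le a)$ and $z_1z_i$ $(2\le i\le a)$, which are distinct, while $q_0$ becomes $0$.

\emph{Relations in $B_0$.} Let $i\ne k$. The functional with $\pi(x_iz_k)=1$ and $\pi=0$ on the other monomials of $(x)_2$ vanishes on $q_0$, and Lemma~\ref{lem:pi} gives $u_ky_i=0$. The functional with $\pi(x_iz_i)=1$, $\pi(x_kz_k)=-1$ and $\pi=0$ on the other monomials also vanishes on $q_0$, and gives $u_iy_i-u_ky_k=0$. Hence, with $s=u_1y_1$,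
\[
u_iy_k=\delta_{ik}\,s\qquad(1\le i,k\le a).
\]

\emph{$s$ is a nonzero socle element.} Here we use $a\ge2$. Given $k$, choose $i\ne k$; then $sy_k=y_i(u_iy_k)=0$. Given a variable $X$ of $E$, choose $i$ with $z_i\ne X$; then $sX=(u_iX)y_i=0$ by \eqref{eq:dualbasis}. The $E$-algebra homomorphism $E[y]\to E$ with $y_i\mapsto z_i$ sends $f$ to $q_0=0$, so it factors through $B_0$, and it sends $s$ to $u_1z_1=e\ne0$.

So $s,u_1,\dots,u_a$ is a dual system on $y_1,\dots,y_a$, and Proposition~\ref{prop:package} with $c=2a$ and $n_0=2a+1$ gives the theorem.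
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:family}]
(1) Here $r\ge a$, so $h=3a+p$ and $n=2a+p+1+(a-1+k)=h+k$. Since $a+p=h-2a$, the projective dimension is $h+(h-2a)(a-1+k)$, and subtracting $h(k+1)$ leaves $(h-2a)(a-1)-2ak$. Given $h$, $k$ and $a$ with $2\le a\le h/3$, take $p=h-3a\ge0$. For $a=2$ the condition $2ak<(h-2a)(a-1)$ reads $4k<h-4$, and $k=1$ satisfies it when $h\ge9$.

(2) With $p=r=a$ we get $h=4a$, $n=4a+1$, and projective dimension $4a+2a^2=h+h^2/8$.
\end{proof}

For $h\le8$ the criterion in (1) gives nothing: it forces $a=2$, and then $4k<h-4\le4$ is impossible.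

\section{Cubic growth}\label{sec:cubic}

In Theorem~\ref{thm:family} both the size $a+p$ of the dual system and the number $r$ are less than $n$, so the projective dimension is at most quadratic in $n$. For cubic growth we need a dual system whose size is quadratic in the number of quadrics. Variables are cheap: the $a-1$ quadrics $f_j=\sum_ix_iy_{ij}$ bring in $a(a-1)$ variables $y_{ij}$. The point is to find a dual system on all the $y_{ij}$, so that Lemma~\ref{lem:extend}(b) can be applied to them. Its socle element will be a product of one $u_i$ and $a-1$ of the $y_{ij}$ that behaves like a term of a determinant.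

Fix $a,b,r$ as in Theorem~\ref{thm:cubic}. Since $a\le\binom b2$, we can choose distinct pairs $\alpha_i<\beta_i$ in $\{1,\dots,b\}$ for $1\le i\le a$. Let
\[
E=K[x_1,\dots,x_a,z_1,\dots,z_b]\big/\big(z_1^2,\dots,z_b^2,\ x_1^2-z_{\alpha_1}z_{\beta_1},\dots,x_a^2-z_{\alpha_a}z_{\beta_a}\big),
\]
and let $Q$ be the span of these $c=a+b$ quadrics. In $E$ we have $z_j^2=0$ and $x_i^4=0$, so Section~\ref{sec:gor} applies. Setting all $x_i=0$ turns the quadrics into $z_j^2$ and $-z_{\alpha_i}z_{\beta_i}$, which are linearly independent because the pairs are distinct. Hence $Q\cap(x)_2=0$, and Lemma~\ref{lem:pi} applies to every functional on $(x)_2$. In this section $u_i=u_{x_i}$, so that $u_ix_k=\delta_{ik}e$ and $u_iz_j=0$.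

Let $(y_{ij})$ be an array of variables with rows $1\le i\le a$ and columns $1\le j\le a-1$, and put
\[
A=E[y]/(f_j,g_j:1\le j\le a-1),\qquad f_j=\sum_{i=1}^ax_iy_{ij},\qquad g_j=y_{1j}y_{2j}.
\]
Apply Lemma~\ref{lem:pi} to $f_j$. For the functional dual to the monomial $x_i^2$ only the term $\pi(x_ix_i)u_iy_{ij}$ is present; for the functional dual to $x_ix_k$ with $i\ne k$ the two terms $\pi(x_ix_k)u_ky_{ij}$ and $\pi(x_kx_i)u_iy_{kj}$ are present. So in $A$
\begin{equation}\label{eq:skew}
u_iy_{ij}=0,\qquad u_ky_{ij}=-u_iy_{kj}\quad(i\ne k).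
\end{equation}

The variables $z_j$ are there for the first relation. In $K[x]/(x_1^2,\dots,x_a^2)$ it fails: sending $y_{ij}$ to $x_i$ and the other $y$'s to $0$ kills every $f_{j'}$ and $g_{j'}$ but sends $u_iy_{ij}$ to $e$. About $\sqrt{2a}$ variables $z_j$ suffice, so they cost few quadrics.

\begin{example}\label{ex:three}
Let $a=3$ and $s=u_3y_{11}y_{22}$. The element $U_{11}=u_3y_{22}$ has $U_{11}y_{11}=s$ and annihilates the other five variables $y_{km}$. Indeed $u_3y_{31}=u_3y_{32}=0$; for $m=1,2$ we have $u_3y_{22}\,y_{2m}=-u_2y_{32}\,y_{2m}=0$ because $u_2y_{2m}=0$; and $u_3y_{22}\,y_{12}=u_3g_2=0$. A product vanishes when a row index is repeated or a column index is repeated.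
\end{example}

In general, for row indices $\mathbf c=(c_0,\dots,c_{a-1})$ in $\{1,\dots,a\}$ and column indices $\mathbf j=(j_1,\dots,j_{a-1})$ in $\{1,\dots,a-1\}$, put
\[
T(\mathbf c;\mathbf j)=u_{c_0}\,y_{c_1j_1}\cdots y_{c_{a-1}j_{a-1}}\in A,\qquad s=u_a\,y_{11}y_{22}\cdots y_{a-1,a-1}.
\]

\begin{lemma}\label{lem:T}
\begin{itemize}
\item[(a)] Permuting the entries of $\mathbf c$, with $\mathbf j$ fixed, multiplies $T(\mathbf c;\mathbf j)$ by the sign of the permutation.
\item[(b)] If two entries of $\mathbf c$ are equal, then $T(\mathbf c;\mathbf j)=0$.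
\item[(c)] If two entries of $\mathbf j$ are equal, then $T(\mathbf c;\mathbf j)=0$.
\item[(d)] In all other cases $T(\mathbf c;\mathbf j)=\pm s$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:skew}, $u_{c_0}y_{c_\nu j_\nu}=-u_{c_\nu}y_{c_0j_\nu}$, both sides being $0$ if $c_0=c_\nu$. So exchanging $c_0$ and $c_\nu$ changes the sign of $T$. The transpositions of position $0$ with the positions $\nu\ge1$ generate the symmetric group.

(b) By (a) we may move one of the two equal entries to position $0$. Then $T$ contains a factor $u_iy_{ij}=0$.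

(c) Let $j_\nu=j_\rho=j$ with $\nu\ne\rho$. By (b) we may assume that the $a$ entries of $\mathbf c$ are distinct, so that every row occurs. By (a) we may assume that $c_\nu=1$ and $c_\rho=2$. Then $T$ contains the factor $g_j=0$.

(d) Now $\mathbf j$ lists all columns and $\mathbf c$ lists all rows. Reorder the factors $y$ so that $\mathbf j=(1,\dots,a-1)$, and use (a) to bring $\mathbf c$ to $(a,1,\dots,a-1)$.
\end{proof}

This explains the shape of the array: with $a$ rows and $a-1$ columns exactly one such product survives, up to sign. In this lemma the quadrics $g_j$ matter only in characteristic $2$. If $j_\nu=j_\rho$, exchanging $c_\nu$ and $c_\rho$ merely reorders two factors, while by (a) it changes the sign; so $2T=0$ already follows from the $f_j$.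

\begin{lemma}\label{lem:det}
The ring $A$ has a dual system on the $a(a-1)$ variables $y_{ij}$, with socle element $s$.
\end{lemma}

\begin{proof}
\emph{The dual elements.} Fix $(i,j)$. List the $a-1$ rows other than $i$, in any order, as $c_0$ and $c_{j'}$ for the $a-2$ columns $j'\ne j$, and let $U_{ij}=\pm u_{c_0}\prod_{j'\ne j}y_{c_{j'}j'}$. Each product $U_{ij}y_{km}$ is $\pm T(\mathbf c;\mathbf j)$ for some $\mathbf c,\mathbf j$. If $k\ne i$, the row $k$ is repeated; if $m\ne j$, the column $m$ is repeated; if $(k,m)=(i,j)$, nothing is repeated. By Lemma~\ref{lem:T}, the sign can be chosen so that $U_{ij}y_{km}=\delta_{ik}\delta_{jm}\,s$.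

\emph{$s$ is in the socle.} Given $(k,m)$, choose $(i,j)\ne(k,m)$; then $sy_{km}=y_{ij}(U_{ij}y_{km})=0$. Given a variable $X$ of $E$, choose a row $c_0$ with $x_{c_0}\ne X$. By Lemma~\ref{lem:T}(d), $s$ is a multiple of $u_{c_0}$, and $u_{c_0}X=0$.

\emph{$s\ne0$.} We use an $E$-linear map given by a determinant. Let $\varepsilon_1,\dots,\varepsilon_a$ be the standard basis of $E^a$ and $\xi=\sum_ix_i\varepsilon_i$. The ring $E[y]$ is a free $E$-module on the monomials in $y$. Call a monomial \emph{transversal} if it is a product $y_{c_1,1}y_{c_2,2}\cdots y_{c_{a-1},a-1}$ of one variable from each column. Define an $E$-linear map $\Psi\colon E[y]\to E$ by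
\[
\Psi(y_{c_1,1}\cdots y_{c_{a-1},a-1})=\det(\xi,\varepsilon_{c_1},\dots,\varepsilon_{c_{a-1}})
\]
and $\Psi=0$ on monomials that are not transversal. We claim that $\Psi(g_jM)=\Psi(f_jM)=0$ for every monomial $M$ in $y$. The monomial $g_jM$ has two factors from column $j$, so it is not transversal. The monomials $y_{ij}M$ that occur in $f_jM$ are transversal only if $M=\prod_{j'\ne j}y_{c_{j'}j'}$, and in that case linearity of the determinant in the argument that belongs to column $j$ gives
\[
\Psi(f_jM)=\sum_ix_i\det(\xi,\dots,\varepsilon_i,\dots)=\det(\xi,\dots,\xi,\dots)=0,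
\]
since a determinant with two equal columns vanishes over any commutative ring. So $\Psi$ factors through $A$, and
\[
\Psi(s)=u_a\det(\xi,\varepsilon_1,\dots,\varepsilon_{a-1})=(-1)^{a-1}u_ax_a=\pm e\ne0.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cubic}]
Adjoin variables $v_{ijl}$ $(1\le i\le a,\ 1\le j\le a-1,\ 1\le l\le r)$ to obtain $R=K[x,z,y,v]$, and let $I$ be generated by the $a+b$ quadrics that define $E$, the $2(a-1)$ quadrics $f_j,g_j$, and the $r$ quadrics $\ell_l=\sum_{i,j}y_{ij}v_{ijl}$. Then $n=3a+b-2+r$, and $R$ has $N=a+b+a(a-1)+a(a-1)r$ variables. By Lemmas~\ref{lem:det} and~\ref{lem:extend}(b), $\operatorname{pd}_R(R/I)=N$.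

\emph{Height.} The radical of $I$ contains all $x_i$ and $z_j$, and modulo these variables only the $g_j$ and $\ell_l$ remain. So $\operatorname{ht}I=a+b+\operatorname{ht}J$, where $J\subseteq K[y,v]$ is generated by the $a-1+r$ quadrics $g_j$ and $\ell_l$; in particular $\operatorname{ht}J\le a-1+r$. There are $(a-1)(a-2)$ variables $y_{ij}$ with $i\ge3$, and the hypothesis on $r$ lets us choose $r$ distinct ones, $y_{(1)},\dots,y_{(r)}$. Let $v_{(l)}$ be the variable that multiplies $y_{(l)}$ in $\ell_l$, and set all other $v$'s equal to $0$. The generators of $J$ become $y_{1j}y_{2j}$ and $y_{(l)}v_{(l)}$, and no variable occurs twice in these products. By Lemma~\ref{lem:height}, $\operatorname{ht}J=a-1+r$. Hence $h=2a+b-1+r=n-a+1$.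

\emph{Growth.} For given $n$, the leading term of $N$ is $a^2r$ with $r$ close to $n-3a$, and $a^2(n-3a)$ is largest at $a=2n/9$. So let $a=\lfloor2n/9\rfloor$, let $b$ be minimal with $\binom b2\ge a$, and let $r=n-3a-b+2$. Minimality gives $(b-1)(b-2)<2a$, so $b<2+\sqrt{2a}$ and $r=n/3-O(\sqrt n)$. For large $n$ we have $a\ge3$ and $1\le r\le(a-1)(a-2)$, so
\[
\beta_K(n)\ge N\ge a(a-1)(r+1),\qquad\text{and}\qquad\lim_{n\to\infty}\frac{a(a-1)(r+1)}{n^3}=\frac4{81}\cdot\frac13=\frac4{243}.
\]
This excludes every bound of the form $Cn^2$. Finally, $h$ and $n-h+1$ have sum $n+1$, so $h(n-h+1)\le(n+1)^2/4$, and a bound $C\,h(n-h+1)$ would be a bound quadratic in $n$.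
\end{proof}

\begin{thebibliography}{9}

\bibitem{AH}
Tigran Ananyan and Melvin Hochster,
\emph{Strength conditions, small subalgebras, and Stillman bounds in degree $\leq 4$},
arXiv:1810.00413 (2018).

\end{thebibliography}
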